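# The modal logic of ccc forcing over Martin's Axiom

## S4.2 and the provable principles of ccc forcing

Throughout we work in ZFC, and MA means $\mathrm{MA}+\neg\mathrm{CH}$: we have $2^{\aleph_0}>\aleph_1$, and for every ccc poset $P$ and every family of fewer than $2^{\aleph_0}$ dense subsets of $P$ there is a filter on $P$ meeting them all.

**Theorem 1.** If ZFC is consistent, then a modal formula $\varphi$ is a $\mathrm{ZFC}+\mathrm{MA}$ provable principle of ccc forcing if and only if $\varphi\in\mathrm{S4.2}$.

The question is from Joel David Hamkins, Benedikt Loewe, "The modal logic of forcing", arXiv:math/0509616 (2005). Here is what each word means.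

**Definition (ccc modalities).** For an assertion $\psi$ of set theory, $\Box\psi$ says that $\psi$ holds in all forcing extensions by ccc posets. $\Diamond\psi$ says that $\psi$ holds in some forcing extension by a ccc poset; equivalently, some condition of some ccc poset forces $\psi$. Nested modalities are evaluated in the extension reached so far, and "ccc" is read there.

Both are expressible through the forcing relation, and $\Diamond$ is $\neg\Box\neg$. "Extension" always means forcing extension, and talk of extensions is shorthand for statements about the forcing relation. A ccc extension of a ccc extension of $V$ is a ccc extension of $V$: a two-step iteration of ccc posets is ccc. (If only a condition $p$ forces the name $\dot Q$ to be ccc, let $\dot Q$ be trivial below conditions incompatible with $p$.) The trivial poset shows that $V$ is a ccc extension of itself.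

For example, "$2^{\aleph_0}\ge\aleph_3$" can be made true by adding $\aleph_3$ Cohen reals. Once true it stays true in all further ccc extensions, because these preserve cardinals and keep the old reals. So $\Diamond\Box(2^{\aleph_0}\ge\aleph_3)$ always holds.

**Definition (provable principle).** A modal formula $\varphi(p_0,\dots,p_n)$ is a $\mathrm{ZFC}+\mathrm{MA}$ provable principle of ccc forcing if for all sentences $\psi_0,\dots,\psi_n$ of set theory, $\mathrm{ZFC}+\mathrm{MA}$ proves $\varphi(\psi_0,\dots,\psi_n)$, with $\Box,\Diamond$ read as the ccc modalities. We write $\varphi^*$ for the assertion obtained from $\varphi$ by a given substitution.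

**Definition (S4.2).** S4.2 is the normal modal logic generated by the schemes below, closed under modus ponens, necessitation and substitution:

- K: $\Box(\varphi\to\psi)\to(\Box\varphi\to\Box\psi)$;
- T: $\Box\varphi\to\varphi$;
- 4: $\Box\varphi\to\Box\Box\varphi$;
- .2: $\Diamond\Box\varphi\to\Box\Diamond\varphi$.

Two background facts are stated with the problem. If ZFC is consistent and $\Box,\Diamond$ range over all forcing extensions, the ZFC-provable principles are exactly S4.2. And under MA the product of ccc posets is ccc, so .2 for ccc forcing holds in every model of MA. Theorem 1 says that over MA the answer for ccc forcing is the same as for all forcing. Only the second fact is used below, and we shall prove it.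

## Three formulas tested on the size of the continuum

If ZFC is consistent there is a model $V$ of $\mathrm{ZFC}+\mathrm{MA}+2^{\aleph_0}=\aleph_2$. We test some formulas outside S4.2.

*The formula $\Diamond p\to\Box\Diamond p$.* Let $p$ be "$2^{\aleph_0}=\aleph_2$". It holds in $V$, so $\Diamond p$ holds. Add $\aleph_3$ Cohen reals. Now $2^{\aleph_0}=\aleph_3$, and in every further ccc extension $2^{\aleph_0}\ge\aleph_3$. So $\Diamond p$ fails there, and the formula is not a provable principle.

*The formula $\Box\Diamond p\to\Diamond\Box p$.* Let $p$ be "$2^{\aleph_0}=\aleph_{\lambda+j}$ with $\lambda$ zero or limit and $j<\omega$ even". From any extension, adding $(2^{\aleph_0})^{+}$ Cohen reals changes the parity of $j$. So $\Box\Diamond p$ holds and $\Diamond\Box p$ fails.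

*The formula $\Box(\Box p\to q)\vee\Box(\Box q\to p)$.* To refute it we need one extension with $\Box p\wedge\neg q$ and another with $\Box q\wedge\neg p$. The statements "$2^{\aleph_0}\ge\aleph_a$", "$2^{\aleph_0}\ge\aleph_b$" do not do it: for $a\le b$ the second implies the first in every extension, so one disjunct holds. We need two persistent statements that can be made true independently of each other, starting from a model of MA.

A statement that stays true once true, and can be made true from anywhere, is called a *button*; one that can always be turned on or off is a *switch*. So "$2^{\aleph_0}\ge\aleph_3$" is a button and the parity of $j$ is a switch. Most of the work goes into building arbitrarily many independent ccc buttons.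

## Soundness: products of ccc posets under MA

**Lemma 2.** Let $P$ be ccc and $p_\alpha\in P$ for $\alpha<\omega_1$. Some $p\in P$ forces $\{\alpha:p_\alpha\in\dot G\}$ to be uncountable.

*Proof.* Otherwise every condition, hence the whole poset, forces this set to be bounded in $\omega_1$ (which is preserved). By the ccc there are only countably many possible values for the least bound, so some $\delta<\omega_1$ is forced to bound the set. But $p_{\delta+1}$ forces $p_{\delta+1}\in\dot G$, a contradiction. ∎

Recall that a poset is *Knaster* if among any $\omega_1$ conditions, uncountably many are pairwise compatible. Knaster posets are ccc.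

**Lemma 3.** Assume MA. Every ccc poset is Knaster, and the product of two ccc posets is ccc.

*Proof.* Let $P$ be ccc and $p_\alpha\in P$ ($\alpha<\omega_1$). Take $p$ as in Lemma 2. For $\alpha<\omega_1$ the set $\{r\le p: r\le p_\beta\text{ for some }\beta>\alpha\}$ is dense below $p$: any $r\le p$ has an extension forcing some $p_\beta\in\dot G$ with $\beta>\alpha$, and that has an extension below $p_\beta$. As $\aleph_1<2^{\aleph_0}$, MA for $P$ below $p$ gives a filter meeting all these sets. It generates a filter on $P$ containing uncountably many $p_\beta$ (as indices), which are pairwise compatible.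

Given $(p_\alpha,q_\alpha)\in P\times Q$ for $\alpha<\omega_1$, choose an uncountable $X$ with $p_\alpha$ ($\alpha\in X$) pairwise compatible. By the ccc of $Q$, $q_\alpha$ and $q_\beta$ are compatible for some $\alpha\ne\beta$ in $X$. Then $(p_\alpha,q_\alpha)$ and $(p_\beta,q_\beta)$ are compatible. ∎

**Proposition 4.** Let $V\models\mathrm{ZFC}+\mathrm{MA}$, let $\varphi\in\mathrm{S4.2}$, and substitute for the variables assertions of set theory, possibly with parameters from $V$. Then $V\models\Box\varphi^*$, and hence $V\models\varphi^*$. In particular every theorem of S4.2 is a $\mathrm{ZFC}+\mathrm{MA}$ provable principle of ccc forcing.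

*Proof.* We use induction on derivations, for all substitutions at once, so closure under substitution is automatic. The boxed claim is the one to prove, since necessitation must be covered.

**Step 1: axioms that need only ZFC.** Tautologies and K hold in every model of ZFC, T by the trivial forcing, and 4 because ccc posets iterate. Every ccc extension satisfies ZFC, so the boxed versions hold too.

**Step 2: the axiom .2 in $V$.** Suppose $V\models\Diamond\Box\psi$. Restricting below a condition, take a ccc poset $P$ forcing $\Box\psi$. Let $Q$ be any ccc poset and $h\subseteq Q$ generic. By Lemma 3, $P\times Q$ is ccc. It is both $Q*\check P$ and $P*\check Q$, so $P$ is ccc in $V[h]$, and $Q$ is ccc in extensions by $P$. (If a condition $q_0$ forced $\langle\dot p_\alpha:\alpha<\omega_1\rangle$ to be an antichain in $P$, choose $q_\alpha\le q_0$ deciding $\dot p_\alpha=p_\alpha$; compatible pairs $(p_\alpha,q_\alpha)$, $(p_\beta,q_\beta)$ would give a condition forcing $\dot p_\alpha,\dot p_\beta$ compatible. So these pairs form an uncountable antichain in $P\times Q$.) Let $g\subseteq P$ be generic over $V[h]$. Then $V[h][g]=V[g][h]$ is a ccc extension of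 $V[g]$, where $\Box\psi$ holds. So $\psi$ holds in it, and $V[h]\models\Diamond\psi$. Hence $V\models\Box\Diamond\psi$.

**Step 3: the boxed version of .2.** This needs an argument because nothing tells us that a ccc extension of $V$ satisfies MA. Let $W$ be a ccc extension of $V$ with $W\models\Diamond\Box\psi$. Iterating, $V\models\Diamond\Box\psi$. By Step 2, $V\models\Box\Diamond\psi$. Every ccc extension of $W$ is one of $V$, so $W\models\Box\Diamond\psi$. Thus $V\models\Box(\Diamond\Box\psi\to\Box\Diamond\psi)$.

**Step 4: rules.** Modus ponens under the box is K. Necessitation is 4. ∎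

One half of Theorem 1 is done. For the other half we must refute, in some model of MA, an instance of each $\varphi\notin\mathrm{S4.2}$.

## Finite frames with a top, labelled by sets of buttons

A *frame* here is a nonempty set $F$ with a reflexive transitive relation $\le$. Given a valuation of the variables, $F,x\models\Box\chi$ means $F,y\models\chi$ for all $y\ge x$. The *clusters* are the classes of $x\le y\le x$; they form a poset. For example, on the four-point frame $r<x,y<1$ with $x,y$ incomparable, let $p$ hold at $x,1$ and $q$ at $y,1$. Then $x\models\Box p\wedge\neg q$ and $y\models\Box q\wedge\neg p$, so $r$ refutes the third formula above.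

**Lemma 5.** If $\varphi\notin\mathrm{S4.2}$, there are a finite frame $F$ with a point $r\le$ all points and a point $\ge$ all points, and a valuation with $F,r\not\models\varphi$.

*Proof.* Treat $\Box$ as primitive. **Step 1: an infinite model.** In the canonical model the worlds are the maximal S4.2-consistent sets, $xRy$ means $\{\chi:\Box\chi\in x\}\subseteq y$, and truth at $x$ is membership in $x$. Choose $r$ with $\varphi\notin r$. By T and 4, $R$ is reflexive and transitive.

**Step 2: any two worlds above $r$ have a common upper bound.** This is the use of .2. Let $rRx$, $rRy$. Suppose $\{\alpha:\Box\alpha\in x\}\cup\{\beta:\Box\beta\in y\}$ is inconsistent. Both sets are closed under conjunction, so there are $\Box\alpha\in x$, $\Box\beta\in y$ with $\vdash\alpha\to\neg\beta$. Then $\Diamond\Box\alpha\in r$, so $\Box\Diamond\alpha\in r$ by .2, so $\Diamond\alpha\in y$. With $\Box\beta\in y$ we get $\Diamond(\alpha\wedge\beta)\in y$. But $\vdash\neg(\alpha\wedge\beta)$ gives $\Box\neg(\alpha\wedge\beta)\in y$, a contradiction. So the union extends to a world $z$, and $xRz$, $yRz$. Pass to the submodel of all $x$ with $rRx$.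

**Step 3: making it finite.** Let $\Sigma$ be the set of subformulas of $\varphi$. Let $[x]=[y]$ mean that $x,y$ agree on $\Sigma$. Put $[x]\le[y]$ iff for all $\Box\chi\in\Sigma$, $x\models\Box\chi$ implies $y\models\Box\chi$. This is well defined, reflexive and transitive on a finite set. Let $[x]\models p$ iff $x\models p$ for variables $p\in\Sigma$. Two facts hold. By 4, $xRy$ implies $[x]\le[y]$. By T, if $[x]\le[y]$, $\Box\chi\in\Sigma$ and $x\models\Box\chi$, then $y\models\chi$. So by induction $[x]\models\chi$ iff $x\models\chi$ for $\chi\in\Sigma$: in the case of $\Box\chi$, the second fact gives one direction; for the other, if $[x]\models\Box\chi$ and $xRy$, then $[x]\le[y]$, so $[y]\models\chi$ and $y\models\chi$.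

Thus $[r]\not\models\varphi$ and $[r]\le[x]$ for all $x$. Any two points have a common upper bound, so by finiteness some point is above all points. ∎

Next, a world in which certain buttons are pressed should correspond to a cluster. The obvious label, one button per cluster and the join of the pressed clusters, stops at posets without joins, such as $0<x,y<u,v<1$ with $x,y$ both below both of $u,v$: here $\{x,y\}$ has no least upper bound. We use instead one button per increasing path, and send contradictory paths to the top.

**Lemma 6.** Let $D$ be a finite poset with least element $0$ and greatest element $1$. There are a nonempty finite set $Z$ and $f:P(Z)\to D$ with $f(\emptyset)=0$ such that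

- (i) $A\subseteq A'$ implies $f(A)\le f(A')$;
- (ii) if $f(A)\le e$, there is $A'\supseteq A$ with $f(A')=e$.

*Proof.* If $0=1$, let $Z$ be a singleton and $f$ constant. Otherwise let $\Sigma$ be the set of nonempty strictly increasing finite sequences from $D\setminus\{0,1\}$ and $Z=\Sigma\cup\{*\}$. Put $f(A)=1$ if $*\in A$ or $A$ is not a chain under "initial segment of". Otherwise let $f(A)$ be the last entry of the longest sequence in $A$, with $f(\emptyset)=0$.

(i) This is clear if $f(A')=1$. Otherwise $A'\subseteq\Sigma$ is a chain and so is $A$. Either $A=\emptyset$, or the longest sequence of $A$ is an initial segment of that of $A'$; in both cases $f(A)\le f(A')$.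

(ii) If $e=f(A)$, take $A'=A$. If $f(A)<e=1$, take $A'=A\cup\{*\}$. If $f(A)<e<1$, then $A$ is a chain in $\Sigma$; let $\tau$ be its longest sequence (empty if $A=\emptyset$). The last entry of $\tau$, if any, is $f(A)<e$, so $\tau^\frown e\in\Sigma$, and $A'=A\cup\{\tau^\frown e\}$ works. ∎

For $D=\{0,x,y,1\}$ we get $Z=\{\langle x\rangle,\langle y\rangle,*\}$, with $f(\emptyset)=0$, $f(\{\langle x\rangle\})=x$, $f(\{\langle y\rangle\})=y$, and $f=1$ on all other sets.

So what we need is this: in some consistent theory extending $\mathrm{ZFC}+\mathrm{MA}$, sentences $\beta_0,\dots,\beta_{N-1}$, all false, persistent, and such that from any ccc extension we may make true exactly the further ones we like; and a switch with $q$ values, to move around inside clusters of size up to $q$.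

**Switches.** Fix $q\ge1$. For a model $W$ write $2^{\aleph_0}=\aleph_{\lambda+j}$ with $\lambda$ zero or a limit ordinal and $j<\omega$, and let $s(W)=j\bmod q$. Let $\mu=(2^{\aleph_0})^{+i}$. By Hausdorff's formula $(\kappa^+)^{\aleph_0}=\kappa^{+}\cdot\kappa^{\aleph_0}$, we have $\mu^{\aleph_0}=\mu$. So adding $\mu$ Cohen reals makes the continuum $\mu^{\aleph_0}=\mu=\aleph_{\lambda+j+i}$. Every residue can therefore be reached from every $W$.

## Remembering the reals of the ground model

Which persistent statements can ccc forcing make true over a model of MA? Two natural candidates fail for definite reasons. Statements such as "$(\aleph_5)^L$ is not a cardinal" never change: ccc forcing preserves cardinals, and non-cardinals stay non-cardinals. Statements such as "there is a real that is generic over $L$ for a given ccc poset on the reals" tend to be true already: $L$ has at most $\aleph_1<2^{\aleph_0}$ reals, so MA supplies filters meeting any $\aleph_1$ dense sets indexed by them. (For the poset we shall use, this is checked in the remark after (E4).) The buttons must speak about a real that is new with respect to *all* reals of $V$. But substitutions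 are sentences, and $V$ is not named by a sentence in its extensions.

The first failure repairs the second. Facts of the form "$(\aleph_\gamma)^L$ is a cardinal" are useless as buttons precisely because they are frozen, so they can be used to write down $P(\omega)\cap V$.

**Definition ($T_k$).** Fix $k\ge2$. Define without parameters
$$A^*=\{\alpha<\omega_k^L:(\aleph_{\omega\cdot\alpha+k+2})^L\text{ is not a cardinal}\},\qquad R^*=\bigl\{\{j<\omega:\omega\cdot\xi+j\in A^*\}:\xi<\omega_k^L\bigr\}.$$
$T_k$ is the theory $\mathrm{ZFC}+\mathrm{MA}+2^{\aleph_0}=\aleph_k+\text{“}R^*=P(\omega)\text{”}$.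

So $A^*$ is read in blocks of length $\omega$, and each block is a real. If, say, $\alpha=\omega\cdot 3+j\in A^*$ exactly for even $j$, then block $3$ is the set of even numbers.

**Lemma 7.** If $V\models T_k$ and $W$ is a ccc extension of $V$, then $(R^*)^W=P(\omega)\cap V$.

*Proof.* $L$ is the same in $V$ and $W$, and so are the cardinals. So $(R^*)^W=(R^*)^V=P(\omega)^V$. ∎

**Lemma 8.** If ZFC is consistent, so is $T_k$.

*Proof.* $\mathrm{ZFC}+V{=}L$ is consistent; work in it.

**Step 1: get MA.** By the Solovay–Tennenbaum theorem some ccc poset of size $\aleph_k$ forces $\mathrm{MA}+2^{\aleph_0}=\aleph_k$. Let $L[G]$ be the extension. Its cardinals are those of $L$. For $\kappa\ge\omega_k$ we have $2^\kappa=\kappa^+$: there are at most $(\aleph_k^{\aleph_0})^\kappa=2^\kappa=\kappa^+$ (computed in $L$) nice names for subsets of $\kappa$.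

**Step 2: define the coding forcing.** In $L[G]$ enumerate $P(\omega)=\{x_\xi:\xi<\omega_k\}$ and let $A=\{\omega\cdot\xi+j:\xi<\omega_k,\ j\in x_\xi\}\subseteq\omega_k$. For $\alpha<\omega_k$ let $\kappa_\alpha=\aleph_{\omega\cdot\alpha+k+1}$, a regular cardinal. If $\alpha\in A$, let $Q_\alpha=\mathrm{Col}(\kappa_\alpha,\kappa_\alpha^+)$, the partial functions of size $<\kappa_\alpha$ from $\kappa_\alpha$ to $\kappa_\alpha^+$. If $\alpha\notin A$, let $Q_\alpha$ be trivial. Let $Q=\prod_{\alpha<\omega_k}Q_\alpha$ with full support, and $H$ be $Q$-generic over $L[G]$.

**Step 3: nothing changes at or below $\omega_k$.** Each $Q_\alpha$ is closed under descending sequences of length $<\kappa_\alpha$ (take unions), and $\kappa_\alpha\ge\omega_{k+1}$. So $Q$ is closed for length $\le\omega_k$ and adds no new $\omega_k$-sequences of elements of $L[G]$. Hence $P(\omega)$, the cardinals $\le\omega_k$ and $2^{\aleph_0}=\aleph_k$ are unchanged.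

**Step 4: MA survives.** Let $\omega\le\lambda<\aleph_k$, and let MA$_\lambda$ be MA for families of $\lambda$ dense sets. It suffices to treat posets of size $\le\lambda$ (Kunen, *Set Theory*, Ch. II). Indeed, given a ccc $P$ and dense $D_i$ ($i<\lambda$), take a nonempty $P'\subseteq P$ of size $\le\lambda$ closed under a function giving a common extension of any two compatible elements, and under functions sending $p$ to an element of $D_i$ below $p$. Then compatibility in $P'$ is the same as in $P$, so $P'$ is ccc; each $D_i\cap P'$ is dense in $P'$; and a filter on $P'$ generates one on $P$.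

A ccc poset of size $\le\lambda$ in $L[G][H]$ together with $\lambda$ dense sets is coded, up to isomorphism, by a subset of $\lambda$. So it lies in $L[G]$, by Step 3. It is ccc there, since $\omega_1$ is the same. So a filter meeting the dense sets exists in $L[G]$. Hence MA holds in $L[G][H]$.

**Step 5: the code is readable.** We show that for $\alpha<\omega_k$, the ordinal $\kappa_\alpha^+=(\aleph_{\omega\cdot\alpha+k+2})^L$ is a cardinal in $L[G][H]$ iff $\alpha\notin A$. If $\alpha\in A$, then $Q_\alpha$ collapses $\kappa_\alpha^+$. Let $\alpha\notin A$. Then $Q\cong Q_{<\alpha}\times Q_{>\alpha}$, the products over $\gamma<\alpha$ and $\gamma>\alpha$.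

The factor $Q_{>\alpha}$ is closed for length $<\kappa_{\alpha+1}$, and $\kappa_{\alpha+1}>\kappa_\alpha^+$. So it adds no new function on $\kappa_\alpha$ or on a smaller ordinal into $\kappa_\alpha^+$, and $\kappa_\alpha^+$ stays a regular cardinal.

The factor $Q_{<\alpha}$ has size $<\kappa_\alpha$. For $\alpha=0$ it is trivial. Note $|Q_\gamma|\le\kappa_\gamma^{++}$. For $\alpha=\beta+1$,
$$|Q_{<\alpha}|\le(\kappa_\beta^{++})^{\omega_k}\le2^{\kappa_\beta^{++}}=\kappa_\beta^{+++}<\aleph_{\omega\cdot\alpha}<\kappa_\alpha .$$
For limit $\alpha$,
$$|Q_{<\alpha}|\le\aleph_{\omega\cdot\alpha}^{\omega_k}\le2^{\aleph_{\omega\cdot\alpha}}=\aleph_{\omega\cdot\alpha+1}<\kappa_\alpha .$$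
So forcing with $Q_{<\alpha}$ after $Q_{>\alpha}$ is forcing with a poset of size less than the regular cardinal $\kappa_\alpha^+$, which therefore stays a cardinal.

**Step 6: conclusion.** In $L[G][H]$ we have $A^*=A$, so $R^*=\{x_\xi:\xi<\omega_k\}=P(\omega)$. Thus $\mathrm{ZFC}+V{=}L$ proves that some poset forces each axiom of $T_k$, and a contradiction in $T_k$ would give one in $\mathrm{ZFC}+V{=}L$. ∎

From now on fix $V\models T_k$ and $N\ge1$. In ccc extensions of $V$ we can say "$x\in V$" for reals $x$, in the form $x\in R^*$.

## A forcing that avoids ground-model slaloms on one residue class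

We want $N$ kinds of new reals, each of which can be added without adding the others. Give kind $n$ its own set of coordinates, $D_n=\{t<\omega:t\equiv n\pmod N\}$, $n<N$. A real of kind $n$ will be a function $x$ on $D_n$ with $x(t)<c_t$ that eventually avoids all ground-model sets $\varphi(t)$ of size $\le a_t$. (A number $c$ is identified with $\{0,\dots,c-1\}$.) The sizes are chosen to grow so fast that what happens at later coordinates leaves the current coordinate almost free. With $c_{-1}=0$, put
$$M_t=(t+2)\prod_{s<t}c_s,\qquad a_t=M_t^{\,t},\qquad c_t=1+(t+1)\,2^{c_{t-1}}\,a_t .\tag{1}$$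
So $M_0=2$, $a_0=1$, $c_0=2$; then $M_1=6$, $a_1=6$, $c_1=1+2\cdot4\cdot6=49$; then $M_2=4\cdot2\cdot49=392$. The sequence $c_t$ is strictly increasing, $c_t\ge2$ and $M_t\ge t+2$. Three consequences carry everything:
$$M_t^{\,e}\le a_t\ \text{ for }t\ge e;\qquad (t+1)\prod_{s<t}c_s\le M_t;\qquad 2^{c_t}\,s\,a_s\le2^{c_{s-1}}s\,a_s<c_s\ \text{ for }s\ge t+1.\tag{2}$$

Let $\mathcal S_n$ be the set of functions $\varphi$ on $D_n$ with $\varphi(t)\subseteq c_t$ and $|\varphi(t)|\le a_t$. Functions from $D_n$ to finite sets of integers are coded by reals in a fixed recursive way. So by Lemma 7, in a ccc extension of $V$, "$\varphi$ is coded in $R^*$" means $\varphi\in V$.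

**Definition (the poset $E_n$, in any extension $W$).** Conditions are $p=(k,\sigma,\varphi,m)$ with $m\le k<\omega$, $\sigma\in\prod_{t\in D_n\cap k}c_t$, and $\varphi$ a function on $D_n$ with $\varphi(t)\subseteq c_t$, $|\varphi(t)|\le m\,a_t$ for all $t$. Put $(k',\sigma',\varphi',m')\le(k,\sigma,\varphi,m)$ iff $k'\ge k$, $\sigma'\supseteq\sigma$, $m'\ge m$, $\varphi'(t)\supseteq\varphi(t)$ for all $t$, and $\sigma'(t)\notin\varphi(t)$ for $t\in D_n\cap[k,k')$. For fixed $k,\sigma,m$, the *piece* $E_n(k,\sigma,m)$ is the set of conditions with these entries. (Here $k$ is a length; the index of $T_k$ plays no role in this section and the next.)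

So $\sigma$ is the part of $x$ already built, and $\varphi$ is a promise about the rest. The order is transitive: if $p''\le p'\le p$, then at $t\in D_n\cap[k,k')$ we have $\sigma''(t)=\sigma'(t)\notin\varphi(t)$, and at $t\in D_n\cap[k',k'')$ we have $\sigma''(t)\notin\varphi'(t)\supseteq\varphi(t)$.

**(E1) Lengthening.** *Every $(k,\sigma,\varphi,m)$ and $k'\ge k$ admit an extension $(k',\sigma',\varphi,m)$.* For $t\ge k$, $|\varphi(t)|\le m\,a_t\le t\,a_t<c_t$, so there is room for a value.

**(E2) Amalgamating many conditions.** *If $L\ge1$ and $L\,m\,a_t<c_t$ for all $t\in D_n$ with $t\ge k$, then any $L$ conditions $(k,\sigma,\varphi_l,m)$ of one piece have a common extension.* Take $k'\ge\max(k,Lm)$, extend $\sigma$ to $\sigma'$ of length $k'$ avoiding $\bigcup_l\varphi_l(t)$, a set of size $\le Lma_t<c_t$, and use $(k',\sigma',\bigcup_l\varphi_l,Lm)$.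

**(E3) ccc.** *$E_n$ is $\sigma$-linked, hence ccc.* There are countably many pieces. Apply (E2) with $L=2$: if $t\ge k\ge m$ and $t\ge1$, then $2m\,a_t\le2t\,a_t<c_t$ because $2^{c_{t-1}}\ge2$; if $t=0$, then $m=0$ and $0<c_0$.

**(E4) The generic real.** *Let $x$ be the union of the $\sigma$'s in the generic filter over $W$. Then $x\in\prod_{t\in D_n}c_t$, and for every $\varphi\in\mathcal S_n\cap W$, $x(t)\notin\varphi(t)$ for all but finitely many $t\in D_n$.* By (E1), $x$ is total. A condition $(k,\sigma,\psi,m)$ extends to some $(k',\sigma',\psi,m)$ with $k'\ge m+1$, and then to $(k',\sigma',\psi\cup\varphi,m+1)$, with pointwise union. So some condition in the generic filter has promised to avoid $\varphi$, and $x(t)\notin\varphi(t)$ for all $t\in D_n$ from its length on.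

**Remark.** The same two kinds of dense sets show why $L$ cannot replace $V$. In $V\models\mathrm{MA}$, the set $\mathcal S_n\cap L$ has at most $\aleph_1<2^{\aleph_0}$ elements. A filter on $E_n$ meeting the $\aleph_1$ dense sets "length $\ge j$" and "the promise contains $\varphi$" ($\varphi\in\mathcal S_n\cap L$) gives a real in $V$ that eventually avoids every $\varphi\in\mathcal S_n\cap L$. So the statement "some $x\in\prod_{t\in D_n}c_t$ eventually avoids every $\varphi\in\mathcal S_n\cap L$" is true before any forcing.

The next lemma is why $E_n$ says little about coordinates outside $D_n$.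

**Lemma 9.** Let $W$ be a ccc extension of $V$, $t\notin D_n$, $m\le t$ and $\sigma\in\prod_{s\in D_n\cap t}c_s$. Let $B\in W$ have at most $2^{c_t}$ elements and let $\tau$ be an $E_n$-name with $\Vdash\tau\in B$. Then there is $b\in B$ such that no $p\in E_n(t,\sigma,m)$ forces $\tau\ne b$. For given $t$, there are at most $M_t$ pieces $E_n(t,\sigma,m)$.

*Proof.* If $s\in D_n$ and $s\ge t$, then $s\ge t+1$ because $t\notin D_n$. So by (2), $2^{c_t}m\,a_s\le2^{c_t}s\,a_s<c_s$, and by (E2) any $2^{c_t}$ conditions of the piece have a common extension. If the lemma failed, choose for each $b\in B$ a condition $p_b$ in the piece with $p_b\Vdash\tau\ne b$. A common extension forces $\tau\notin B$, a contradiction. The number of pieces is at most $(t+1)\prod_{s<t}c_s\le M_t$. ∎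

## Guessing sets instead of points: the buttons

The natural button is the single-real statement

> $\beta_n^0$: there is $x\in\prod_{t\in D_n}c_t$ such that for every $\varphi\in\mathcal S_n$ coded in $R^*$, $x(t)\notin\varphi(t)$ for all but finitely many $t\in D_n$.

It is persistent, and $E_n$ makes it true by (E4). We try to show that forcing with $E_n$ does not make $\beta_l^0$ true for $l\ne n$. Over $V$ itself this works. Suppose $\dot x$ is a name for a witness. For $t\in D_l$, Lemma 9 with $B=c_t$ gives, for each piece at $t$, a value that no condition of the piece excludes. Let $Y(t)$ be the set of these values; $|Y(t)|\le M_t\le a_t$ for $t\ge1$. As $Y\in V$, setting $\varphi(t)=Y(t)$ for $t\ge1$ and $\varphi(0)=\emptyset$ if $0\in D_l$ gives $\varphi\in\mathcal S_l\cap V$. But given a condition $p$ forcing $\dot x$ to avoid $\varphi$ from $t_0$ on, lengthen it by (E1) to some $t\in D_l$ with $t\ge t_0,1$; an extension forces $\dot x(t)\in Y(t)=\varphi(t)$, a contradiction.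

At the second button the argument stops. Let $W$ be an extension in which one button was already pushed, and $W\models\neg\beta_l^0$. The argument yields $Y\in W$, but perhaps $Y\notin V$. We need $\varphi\in\mathcal S_l\cap V$ with $Y(t)\subseteq\varphi(t)$ for infinitely many $t$. The hypothesis $W\models\neg\beta^0_l$ only concerns one point at a time: for each selector $x(t)\in Y(t)$ it gives some $\varphi\in V$ with $x(t)\in\varphi(t)$ infinitely often. Different selectors have different $\varphi$ and different infinite sets of $t$, and nothing puts all of $Y(t)$ into one $\varphi(t)$.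

The remedy is to put the conclusion into the statement: let the button speak about finite sets of points, with a size bound that may grow by a factor $M_t$ each time. The exponent in $M_t^e$ absorbs the factor, and $a_t=M_t^t$ eventually exceeds every $M_t^e$, so the statement is still false in $V$.

**Definition (slaloms and buttons).** An *$e$-slalom on $D_n$* is a function $S$ on $D_n$ with $S(t)\subseteq c_t$ and $|S(t)|\le M_t^e$. The button $\beta_n$ is the sentence: "There are $e<\omega$ and an $e$-slalom $S$ on $D_n$ such that for every $\varphi\in\mathcal S_n$ coded in $R^*$, $S(t)\not\subseteq\varphi(t)$ for all but finitely many $t\in D_n$."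

For example, a $0$-slalom chooses at most one point at each $t$. With $N=2$, a $1$-slalom on the odd numbers chooses at most $6$ of the $49$ points at $t=1$.

**(B1) Persistence.** *If $W\subseteq W'$ are ccc extensions of $V$, $W'$ is a ccc extension of $W$, and $W\models\beta_n$, then $W'\models\beta_n$.* In both models the $\varphi$ in question are those in $V$ (Lemma 7), so the same $S$ is a witness.

**(B2) All buttons are false in $V$.** Given an $e$-slalom $S\in V$ on $D_n$, let $\varphi(t)=S(t)$ for $t\ge e$ and $\varphi(t)=\emptyset$ for $t<e$. By (2), $\varphi\in\mathcal S_n\cap V$, and $S(t)\subseteq\varphi(t)$ for all $t\ge e$ in $D_n$.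

**(B3) $E_n$ forces $\beta_n$ over any ccc extension $W$ of $V$.** With $x$ as in (E4), $S(t)=\{x(t)\}$ is a $0$-slalom, and $S(t)\not\subseteq\varphi(t)$ for almost all $t$, for each $\varphi\in\mathcal S_n\cap V$.

**Lemma 10.** Let $W$ be a ccc extension of $V$, $l\ne n$ and $W\models\neg\beta_l$. Then $E_n$ forces $\neg\beta_l$ over $W$.

*Proof.* Suppose not. Then there are $p_0\in E_n$, $e<\omega$ and a name $\dot S$ such that $p_0$ forces that $\dot S,e$ witness $\beta_l$. Changing $\dot S$ outside $p_0$ (to be constantly $\emptyset$ there), we may assume that every condition forces $\dot S$ to be an $e$-slalom on $D_l$. Work in $W$.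

**Step 1: collect the guesses.** We replace the name by a set of guesses in $W$. Let $t\in D_l$, so $t\notin D_n$. There are at most $2^{c_t}$ subsets of $c_t$ of size $\le M_t^e$, and $\dot S(t)$ is forced to be one of them. By Lemma 9, for each piece $E_n(t,\sigma,m)$ with $m\le t$ there is $S_{t,\sigma,m}\subseteq c_t$ with $|S_{t,\sigma,m}|\le M_t^e$ such that no $p$ in the piece forces $\dot S(t)\ne S_{t,\sigma,m}$. Let
$$Y(t)=\bigcup_{\sigma,m}S_{t,\sigma,m},\qquad |Y(t)|\le M_t\cdot M_t^e=M_t^{e+1}.\tag{3}$$

**Step 2: use the hypothesis on sets.** By (3), $Y\in W$ is an $(e+1)$-slalom on $D_l$. Since $W\models\neg\beta_l$, there is $\varphi\in\mathcal S_l\cap V$ with $Y(t)\subseteq\varphi(t)$ for infinitely many $t\in D_l$.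

**Step 3: contradict the name.** The condition $p_0$ forces $\dot S(t)\not\subseteq\varphi(t)$ for almost all $t$. So there are $p_1=(k,\sigma,\psi,m)\le p_0$ and $t_0$ with $p_1\Vdash\dot S(t)\not\subseteq\varphi(t)$ for all $t\ge t_0$ in $D_l$. Pick $t\in D_l$ with $t\ge\max(k,t_0)$ and $Y(t)\subseteq\varphi(t)$. By (E1) extend $p_1$ to $p_2=(t,\sigma',\psi,m)\in E_n(t,\sigma',m)$, where $m\le k\le t$. As $p_2$ does not force $\dot S(t)\ne S_{t,\sigma',m}$, some $p_3\le p_2$ forces $\dot S(t)=S_{t,\sigma',m}\subseteq Y(t)\subseteq\varphi(t)$, a contradiction. ∎

The switch must not push a button either. Let $\mathrm{Fn}(\lambda,2)$ be the poset of finite partial functions from $\lambda$ to $2$.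

**Lemma 11.** Let $W$ be a ccc extension of $V$ with $W\models\neg\beta_l$, and $\lambda$ a cardinal. Then $\mathrm{Fn}(\lambda,2)$ forces $\neg\beta_l$ over $W$.

*Proof.* Suppose $p_0$ forces that $\dot S,e$ witness $\beta_l$; as before let $\dot S$ be forced by all conditions to be an $e$-slalom.

**Step 1: reduce to countably many conditions.** Then conditions can be enumerated in type $\omega$ and replace the pieces of $E_n$. By the ccc, we may take a countable $I\subseteq\lambda$ with $p_0\in\mathrm{Fn}(I,2)$ and $\dot S$ an $\mathrm{Fn}(I,2)$-name. Let $\mathrm{Fn}(I,2)=\{r_j:j<\omega\}$, repetitions allowed.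

**Step 2: collect the guesses.** For $t\in D_l$ and $j<M_t$, some extension of $r_j$ decides $\dot S(t)$, so there is $S_{t,j}\subseteq c_t$ with $|S_{t,j}|\le M_t^e$ and $r_j\not\Vdash\dot S(t)\ne S_{t,j}$. Then $Y(t)=\bigcup_{j<M_t}S_{t,j}$ defines an $(e+1)$-slalom in $W$. As $W\models\neg\beta_l$, there is $\varphi\in\mathcal S_l\cap V$ with $Y(t)\subseteq\varphi(t)$ for infinitely many $t\in D_l$.

**Step 3: contradict the name.** Some $p_1\le p_0$ and $t_0$ satisfy $p_1\Vdash\dot S(t)\not\subseteq\varphi(t)$ for all $t\ge t_0$ in $D_l$. Already $p_1{\restriction}I$ forces this in $\mathrm{Fn}(I,2)$: if $r\le p_1{\restriction}I$ in $\mathrm{Fn}(I,2)$ forced $\dot S(t)\subseteq\varphi(t)$ for some such $t$, then so would the condition $r\cup p_1\le p_1$. Let $p_1{\restriction}I=r_j$. Take $t\ge t_0$ in $D_l$ with $M_t>j$ and $Y(t)\subseteq\varphi(t)$; this exists because $M_t\ge t+2$. Some $r\le r_j$ forces $\dot S(t)=S_{t,j}\subseteq\varphi(t)$, a contradiction. ∎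

**Definition (state).** For a ccc extension $W$ of $V$ (including $W=V$) let $A(W)=\{n<N:W\models\beta_n\}$. The *state* of $W$ is $(A(W),s(W))\in P(N)\times\mathbb Z_q$.

**Proposition 12.** $A(V)=\emptyset$. For every ccc extension $W$ of $V$, the states of ccc extensions of $W$ are exactly the pairs $(A',s')$ with $A(W)\subseteq A'\subseteq N$ and $s'\in\mathbb Z_q$.

*Proof.* $A(V)=\emptyset$ is (B2), and states can only grow in the first coordinate by (B1). Conversely, let $(A',s')$ be given. Force successively with $E_n$, as defined in the current model, for each $n\in A'\setminus A(W)$, and then add Cohen reals to make the switch value $s'$. This is a finite iteration of ccc posets, and every model on the way is a ccc extension of $V$. By (B3) and (B1), all $\beta_n$ with $n\in A'$ hold at the end. If $l\notin A'$, then $l\notin A(W)$ and $l\ne n$ for every $E_n$ used, so by Lemmas 10 and 11 $\beta_l$ stays false at each stage. ∎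

## Transfer from frames to ccc extensions

Now we prove the other half of Theorem 1. Let $\varphi\notin\mathrm{S4.2}$, and fix any $k\ge2$.

**Step 1: set up the dictionary.** Its purpose is to turn states into points of a frame. Take $F$, $r$ and the valuation from Lemma 5. Let $D$ be the poset of clusters of $F$, with least element $0\ni r$ and greatest element $1$. Let $q$ be at least the size of every cluster. Take $Z,f$ from Lemma 6, let $N=|Z|$, and identify $Z$ with $N$. For each cluster $e$ choose a surjection $g_e:\mathbb Z_q\to e$, with $g_0(k\bmod q)=r$. Define
$$\pi(A,s)=g_{f(A)}(s)\in F .$$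
For every $(A,s)\in P(N)\times\mathbb Z_q$,
$$\{\pi(A',s'):A'\supseteq A,\ s'\in\mathbb Z_q\}=\{v\in F:\pi(A,s)\le v\}.\tag{4}$$
Indeed, by Lemma 6 the clusters $f(A')$ with $A'\supseteq A$ are exactly those $\ge f(A)$, and $g_{f(A')}$ runs through the whole cluster.

**Step 2: the substitution.** For $w\in F$ let $\Phi_w$ be the sentence "$\pi$ of the current state is $w$", a Boolean combination of the $\beta_n$ and of assertions about the index of $2^{\aleph_0}$ modulo $q$. It has no parameters. For each variable let $\psi_i=\bigvee\{\Phi_w:F,w\models p_i\}$, and let $\chi^*$ be the result of substituting $p_i\mapsto\psi_i$ in $\chi$.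

**Step 3: truth transfers.** We show that for every $V\models T_k$, every ccc extension $W$ of $V$ and every modal formula $\chi$,
$$W\models\chi^*\iff F,\pi(A(W),s(W))\models\chi .\tag{5}$$
We use induction on $\chi$. For variables this is the choice of $\psi_i$, since exactly one $\Phi_w$ holds in $W$. Boolean connectives are immediate. For $\Box\chi$: $W\models(\Box\chi)^*$ iff every ccc extension $W'$ of $W$ satisfies $\chi^*$. By induction, as these $W'$ are ccc extensions of $V$, this holds iff $F,\pi(A(W'),s(W'))\models\chi$ for all such $W'$. By Proposition 12 and (4), the points $\pi(A(W'),s(W'))$ are exactly the $v\ge\pi(A(W),s(W))$. So it holds iff $F,\pi(A(W),s(W))\models\Box\chi$. For each $\chi$ this is a proof in $T_k$.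

**Step 4: conclusion.** In $V\models T_k$ we have $A(V)=\emptyset$ and $2^{\aleph_0}=\aleph_k$, so the state is $(\emptyset,k\bmod q)$, and $\pi(\emptyset,k\bmod q)=g_0(k\bmod q)=r$. Since $F,r\not\models\varphi$, (5) gives
$$T_k\vdash\neg\varphi^* .\tag{6}$$
If $\mathrm{ZFC}+\mathrm{MA}$ proved $\varphi^*$, then $T_k$ would be inconsistent, contrary to Lemma 8. So $\varphi$ is not a $\mathrm{ZFC}+\mathrm{MA}$ provable principle of ccc forcing. With Proposition 4 this proves Theorem 1. ∎

## Other theories, single models, Knaster forcing, and ZFC without MA

For a definable class $\Gamma$ of posets, the principles of $\Gamma$-forcing are defined by reading $\Box$ and $\Diamond$ with extensions by posets in $\Gamma$.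

**Theorem 13.** Assume ZFC is consistent.

1. If $U\supseteq\mathrm{ZFC}+\mathrm{MA}$ is a theory in the language of set theory consistent with some $T_k$ ($k\ge2$), then the $U$-provable principles of ccc forcing are exactly S4.2. In particular this holds for $\mathrm{ZFC}+\mathrm{MA}+2^{\aleph_0}=\aleph_k$, for each $k\ge2$.
2. For every model $V\models T_k$, the modal formulas all of whose substitution instances hold in $V$ are exactly S4.2. This remains so if parameters from $V$ are allowed in the substituted assertions.
3. Let $\Gamma$ be any definable class of posets, provably in ZFC consisting of ccc posets, containing the trivial poset, all $\sigma$-linked posets and all $\mathrm{Fn}(\lambda,2)$, and closed under two-step iterations. Then the $\mathrm{ZFC}+\mathrm{MA}$ (hence also the ZFC) provable principles of $\Gamma$-forcing are contained in S4.2.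
4. The ZFC-provable principles of Knaster forcing are exactly S4.2.
5. The ZFC-provable principles of ccc forcing do not include .2, so they form a proper subset of S4.2.

*Proof of 1 and 2.* The lower bounds are Proposition 4, which allows parameters. For the upper bounds, let $\varphi\notin\mathrm{S4.2}$. By (6), $T_k\vdash\neg\varphi^*$ for a suitable substitution without parameters. So $\varphi^*$ fails in every $V\models T_k$, and $U$ does not prove $\varphi^*$ if $U\cup T_k$ is consistent. The theory $\mathrm{ZFC}+\mathrm{MA}+2^{\aleph_0}=\aleph_k$ is contained in $T_k$, which is consistent by Lemma 8. ∎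

*Proof of 3.* We repeat the construction with "$\Gamma$-extension" for "ccc extension". If $W$ is a $\Gamma$-extension of $V$ and $W'$ one of $W$, then $W'$ is one of $V$: take a name $\dot Q$ for the second poset, make it the trivial poset wherever it is not in $\Gamma$, and use closure under iteration. Every $\Gamma$-extension of $V$ is a ccc extension of $V$, so Lemmas 7, 10, 11 and (B1)–(B3) apply. The posets used in Proposition 12 are the $E_n$, which are $\sigma$-linked by (E3), the posets $\mathrm{Fn}(\lambda,2)$, and finite iterations of these; all are in $\Gamma$. So Proposition 12 holds for $\Gamma$-extensions, and with it (5) and (6) for the $\Gamma$-modalities. By Lemma 8, $\mathrm{ZFC}+\mathrm{MA}$ does not prove $\varphi^*$ if $\varphi\notin\mathrm{S4.2}$. ∎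

*Proof of 4.* **Step 1: upper bound.** We check the hypotheses of part 3. Knaster posets are ccc. The trivial poset and $\sigma$-linked posets are Knaster: of $\omega_1$ conditions, uncountably many lie in one linked piece. $\mathrm{Fn}(\lambda,2)$ is Knaster by the $\Delta$-system lemma.

For two-step iterations, let $P$ be Knaster, $P\Vdash\dot Q$ Knaster, and $(p_\alpha,\dot q_\alpha)\in P*\dot Q$ for $\alpha<\omega_1$. By Lemma 2 some $p$ forces $\{\alpha:p_\alpha\in\dot G\}$ to be uncountable. So $p$ forces that it has an uncountable subset $\dot X$ on which the $\dot q_\alpha$ are pairwise compatible. As $\dot X$ is forced to be unbounded in $\omega_1$, we can choose $p'_\xi\le p$ and strictly increasing $\alpha_\xi$ ($\xi<\omega_1$) with $p'_\xi\Vdash\alpha_\xi\in\dot X$; since $p'_\xi$ forces $p_{\alpha_\xi}\in\dot G$, we may also take $p'_\xi\le p_{\alpha_\xi}$. Thin out so that the $p'_\xi$ are pairwise compatible. A common extension of $p'_\xi,p'_\eta$ is below $p_{\alpha_\xi}$ and $p_{\alpha_\eta}$ and forces $\dot q_{\alpha_\xi},\dot q_{\alpha_\eta}$ compatible. So the pairs with indices $\alpha_\xi$, $\alpha_\eta$ are compatible.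

**Step 2: a Knaster poset stays Knaster after ccc forcing.** This replaces the use of MA. Let $P$ be ccc and $Q$ Knaster. Let $p\in P$ force $\langle\dot q_\alpha:\alpha<\omega_1\rangle$ to be a sequence in $Q$. Choose $p_\alpha\le p$ and $q_\alpha\in Q$ with $p_\alpha\Vdash\dot q_\alpha=q_\alpha$. There is an uncountable $X$ such that the $q_\alpha$ ($\alpha\in X$) are pairwise compatible. By Lemma 2 some $p'$ forces uncountably many of the $p_\alpha$, $\alpha\in X$, into the generic filter; extending it, $p'\le p_\alpha\le p$ for some $\alpha\in X$. Then $p'$ forces uncountably many $\dot q_\alpha$ to be pairwise compatible. As $p$ was arbitrary (and could be replaced by anything below it), $Q$ is forced to be Knaster.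

**Step 3: lower bound.** K, T and 4 hold, the last two by the trivial poset and by iteration. For .2, let $P$ be Knaster with $P\Vdash\Box\psi$ (restricting below a condition), $Q$ Knaster, $h\subseteq Q$ generic. By Step 2, $P$ is Knaster in $V[h]$. Let $g\subseteq P$ be generic over $V[h]$. Again by Step 2, $Q$ is Knaster in $V[g]$, so $V[h][g]=V[g][h]$ is a Knaster extension of $V[g]$, where $\Box\psi$ holds. So $\psi$ holds in it, and $V[h]\models\Diamond\psi$. All of this is proved in ZFC, and Knaster extensions satisfy ZFC, so necessitation is immediate. ∎

*Proof of 5.* Containment in S4.2 is part 3 with $\Gamma$ the class of ccc posets. We show that ZFC does not prove some instance of .2, by working in $L$.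

Recall that a *Suslin tree* is a tree of height $\omega_1$ without uncountable chains or antichains, and that it may be taken *normal*: every node has extensions on all higher levels below $\omega_1$. It is a textbook fact that $L$ has one. Let $T$ be the $<_L$-least normal Suslin tree of $L$, and let $\psi$ be "the $<_L$-least normal Suslin tree of $L$ has a branch of length $\omega_1^L$".

**Step 1: $\Diamond\Box\psi$ holds in $L$.** Force with $T$, reversed. Conditions are compatible iff they are comparable nodes, so the poset is ccc. By normality the generic filter is a branch meeting all levels. So $\psi$ becomes true, and it stays true in all further extensions.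

**Step 2: the specializing poset is ccc.** It will make $\psi$ impossible. The Baumgartner–Malitz–Reinhardt poset has as conditions the finite partial functions $u:T\to\omega$ with $u(x)\ne u(y)$ for comparable $x\ne y$, ordered by $\supseteq$. Suppose $u_\alpha$ ($\alpha<\omega_1$) are pairwise incompatible. By the $\Delta$-system lemma we may assume that the domains form a $\Delta$-system, that the $u_\alpha$ agree on the root, and that outside the root the domain of $u_\alpha$ has the same number $d$ of elements $x_\alpha^1,\dots,x_\alpha^d$; these sets are disjoint for different $\alpha$. For $\alpha\ne\beta$ the function $u_\alpha\cup u_\beta$ is not a condition. A conflict cannot involve a point of the root, as both points would lie in one domain. So $x_\alpha^i$ and $x_\beta^j$ are comparable for some $i,j$. Let $\mathcal U$ be an ultrafilter on $\omega_1$ all of whose members are uncountable. For each $\alpha$ there are $i,j$ such that $\{\beta:x_\alpha^i,x_\beta^j\text{ comparable}\}\in\mathcal U$, and one pair $i,j$ works for uncountably many $\alpha$. For two such $\alpha,\alpha'$, uncountably many $\beta$ have $x_\beta^j$ comparable with both $x_\alpha^i$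 and $x_{\alpha'}^i$. Levels of $T$ are antichains, hence countable, so some such $x_\beta^j$ is on a level above both. Then $x_\alpha^i$ and $x_{\alpha'}^i$ are below $x^j_\beta$, hence comparable. So $T$ has an uncountable chain, a contradiction.

**Step 3: $\Box\Diamond\psi$ fails in $L$.** Force with this poset. Every node gets a value by genericity: a new node may be given any unused number. So $T$ becomes a union of countably many antichains. In all further ccc extensions $\omega_1^L$ is uncountable. A branch of length $\omega_1^L$ would meet each of the countably many antichains at most once, so there is none, and $\psi$ fails in all of them. Thus $\Diamond\psi$ fails in the extension, and $\Box\Diamond\psi$ fails in $L$.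

Since $\mathrm{ZFC}+V{=}L$ is consistent, ZFC does not prove this instance of .2. ∎
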